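\title{The largest non-compression spaces of symmetric matrices of bounded rank}

\begin{abstract}
Let $\mathbb{K}$ be an algebraically closed field of characteristic not $2$. A linear space of symmetric $n\times n$ matrices of rank less than $r$ is a compression space if a common block of zeros accounts for the rank bound. For $3\le r\le n$ we determine the largest $k$ for which the Fano scheme of $k$-planes in the variety of symmetric matrices of rank less than $r$ has a point that is not a compression space. There is no such $k$ for $r=3,4$. For $r\ge5$ such points exist exactly when $2\le k\le k_{\max}$, where $k_{\max}$ is given by an explicit formula, and we classify the spaces that attain $k_{\max}$. The proof studies the variety swept out by the kernels of the matrices of maximal rank.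
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $\mathbb{K}$ is an algebraically closed field of characteristic not $2$, and $S_n$ is the vector space of symmetric $n\times n$ matrices over $\mathbb{K}$. For $3\le r\le n$ let $SD^r_n\subset\mathbb{P}(S_n)=\mathbb{P}^{\binom{n+1}{2}-1}$ be the closed subscheme cut out by the $r\times r$ minors of the generic symmetric matrix, and let $\mathbf{F}_k(SD^r_n)\subset\mathrm{Gr}\bigl(k+1,\binom{n+1}{2}\bigr)$ be the Fano scheme of $k$-planes contained in $SD^r_n$. Its closed points $[Q]$ are the $(k+1)$-dimensional subspaces $Q\subset S_n$ all of whose matrices have rank less than $r$. We write $\rho=r-1$ for the rank bound.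

The simplest reason for all matrices of $Q$ to have small rank is a common block of zeros.

\begin{definition}\label{def:compression}
Let $0\le\rho\le n-1$ and $0\le s\le\rho/2$. A subspace $Q\subset S_n$ is an \emph{$s$-compression space for the bound $\rho$} if there are subspaces $U\subseteq V\subseteq\mathbb{K}^n$ with $\dim U=n-\rho+s$ and $\dim V=n-s$ such that $u^{\top}Mv=0$ for all $M\in Q$, $u\in U$, $v\in V$. It is a \emph{compression space} for the bound $\rho$ if this holds for some $s$. A closed point $[Q]$ of $\mathbf{F}_k(SD^r_n)$ is a \emph{non-compression point}, and $Q$ a \emph{non-compression space}, if $Q$ is not a compression space for the bound $\rho=r-1$.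
\end{definition}

After a congruence $M\mapsto g^{\top}Mg$ with $g\in GL_n$, an $s$-compression space is a subspace of
\[
\mathcal{C}_\rho(s)=\left\{\begin{pmatrix} * & * & *\\ * & * & 0\\ * & 0 & 0\end{pmatrix}\right\},
\qquad\text{diagonal blocks of sizes } s,\ \rho-2s,\ n-\rho+s .
\]
Deleting the first $s$ rows and the first $s$ columns leaves a matrix of rank at most $\rho-2s$, so these matrices have rank at most $\rho$. For $s=0$ they are the quadratic forms in $\rho$ fixed variables; for $\rho=2s$ they are the forms that vanish on a fixed subspace of codimension $s$. Counting the free entries in two ways gives the dimension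
\begin{equation}\label{eq:c}
c_\rho(s)=\binom{\rho-s+1}{2}+s(n-\rho+s)=\binom{s+1}{2}+s(n-s)+\binom{\rho-2s+1}{2},
\end{equation}
and $\binom{s+1}{2}+s(n-s)=ns-\binom{s}{2}$. Let $\kappa(s)=c_{r-1}(s)-1$ be the projective dimension of $\mathcal{C}_{r-1}(s)$, and let $s_{\max}=\lfloor\frac{r-1}{2}\rfloor$.

Compression spaces are described by a flag $U\subseteq V$ and a subspace of a fixed vector space, so one wants to know for which $k$ they exhaust the closed points of $\mathbf{F}_k(SD^r_n)$. It is known, by a result of de Seguins Pazzis, that they do so when $k>\max\{\kappa(1),\kappa(s_{\max}-1)\}$. The following question comes from Mokhtar's paper \cite{Mokhtar}.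

\medskip
\noindent\emph{Given $n$ and $r$, what is the largest $k$ for which $\mathbf{F}_k(SD^r_n)$ has a non-compression point, and for which pairs $(n,r)$ is there no such $k$?}

\subsection{The candidates}\label{sec:candidates}

A source of singular matrices with no block of zeros behind them is the cross product. For $t\in\mathbb{K}^3$ let $S(t)$ be the matrix of $c\mapsto t\times c$. It is skew-symmetric, and for $t\ne0$ it has rank $2$ and kernel $\langle t\rangle$. The kernel moves with $t$, and so does the image. To make a symmetric matrix out of $S(t)$ one puts it off the diagonal, which doubles the rank. On $\mathbb{K}^6=\mathbb{K}^3\oplus\mathbb{K}^3\ni(x,y)$ consider the quadratic forms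
\[
q_t(x,y)=t\cdot(x\times y)=\det(t,x,y),\qquad 2q_t=\begin{pmatrix}0&S(t)^{\top}\\ S(t)&0\end{pmatrix},
\]
where a quadratic form is identified with its symmetric matrix. They form a \emph{net}, that is, a three-dimensional space, $N_6\subset S_6$, spanned by the $2\times2$ minors of the matrix with rows $x$ and $y$. Let $N_5\subset S_5$ be its restriction to the hyperplane $H=\{x_3=y_2\}$. In coordinates $x=(u_1,u_3,u_4)$, $y=(u_2,u_4,u_5)$ on $H$, it is spanned by the three independent forms $u_1u_4-u_2u_3$, $u_1u_5-u_2u_4$, $u_3u_5-u_4^2$. All members of $N_5$ and $N_6$ have rank at most $4$.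

This suggests a guess. Non-compression spaces should first appear in rank $4$, and the largest ones should be obtained from a maximal compression space for a smaller bound by writing a three-parameter family into one of its zero blocks. There are two zero blocks, and hence two constructions.

\begin{definition}\label{def:AB}
Fix $n$ and $\rho\le n-1$.
\begin{itemize}
\item For $0\le s\le\frac{\rho-5}{2}$ put $m=\rho-2-2s\ge3$ and $a=n-s-m\ge s+3$, and let
\[
\mathcal{A}_s=\left\{\begin{pmatrix} * & * & *\\ * & * & S(t)\oplus0\\ * & S(t)^{\top}\oplus0 & 0\end{pmatrix}: t\in\mathbb{K}^3\right\}\subset S_n,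
\]
with diagonal blocks of sizes $s,m,a$. The starred blocks are arbitrary subject to symmetry, and $S(t)\oplus 0$ is the $m\times a$ matrix with $S(t)$ in its upper left corner and zeros elsewhere.
\item For $\rho=2s+4$ with $s\ge0$ put $a=n-s\ge s+5$, and let
\[
\mathcal{B}_s=\left\{\begin{pmatrix} * & *\\ * & q\oplus0\end{pmatrix}: q\in N_5\right\},\qquad
\mathcal{B}'_s=\left\{\begin{pmatrix} * & *\\ * & q\oplus0\end{pmatrix}: q\in N_6\right\},
\]
with diagonal blocks of sizes $s,a$. The space $\mathcal{B}'_s$ is defined only when $a\ge6$.
\end{itemize}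
\end{definition}

Thus $\mathcal{A}_s$ is $\mathcal{C}_{\rho-2}(s)$ enlarged by three dimensions, and $\mathcal{B}_s,\mathcal{B}'_s$ are $\mathcal{C}_{\rho-4}(s)$ enlarged by three dimensions. By \eqref{eq:c},
\begin{equation}\label{eq:dims}
\dim\mathcal{A}_s=c_{\rho-2}(s)+3,\qquad \dim\mathcal{B}_s=\dim\mathcal{B}'_s=ns-\binom{s}{2}+3=c_{\rho-2}(s),
\end{equation}
where the last equality uses $\rho-2=2s+2$.

\subsection{Results}

The guess is correct.

\begin{theorem}\label{thm:main}
Let $3\le r\le n$. If $r\in\{3,4\}$, then $\mathbf{F}_k(SD^r_n)$ has no non-compression point for any $k$. If $r\ge5$, then non-compression points exist, and the largest $k$ for which $\mathbf{F}_k(SD^r_n)$ has one is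
\[
k_{\max}=\begin{cases}
2 & \text{if } r=5,\\[2pt]
\max\left\{\binom{r-2}{2}+2,\ ns-\binom{s}{2}+8\right\} & \text{if } r\ge6 \text{ is even and } s=\frac{r-6}{2},\\[4pt]
\max\left\{\binom{r-2}{2}+2,\ ns-\binom{s}{2}+2\right\} & \text{if } r\ge7 \text{ is odd and } s=\frac{r-5}{2}.
\end{cases}
\]
\end{theorem}

\begin{theorem}\label{thm:comp}
Let $5\le r\le n$ and $\rho=r-1$.
\begin{itemize}
\item[(a)] $\mathbf{F}_k(SD^r_n)$ has a non-compression point if and only if $2\le k\le k_{\max}$.
\item[(b)] The non-compression spaces of dimension $k_{\max}+1$ are, up to congruence, exactly those of the spaces $\mathcal{A}_s$, $\mathcal{B}_s$, $\mathcal{B}'_s$ of Definition~\ref{def:AB} whose dimension is $k_{\max}+1$.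
\end{itemize}
\end{theorem}

For $r=5$ the bound quoted above is $\kappa(1)=n+2$, while $k_{\max}=2$ for every $n$. In the other cases the first term of the maximum comes from $\mathcal{A}_0$, and the second from $\mathcal{A}_{(r-6)/2}$ or $\mathcal{B}_{(r-5)/2}$.

The proof follows the kernels of the matrices of maximal rank in a space $E$. Let $Z$ be their span. If the forms of $E$ vanish on $Z\times Z$, then $E$ is governed by a space of rectangular matrices, which is bounded by an evaluation count (Section~\ref{sec:rect}); the extremal spaces are the $\mathcal{A}_s$. Otherwise the restrictions of the forms to $Z$ are quadrics through the variety swept out by the kernels, and a variety of small codimension lies on few quadrics (Sections \ref{sec:kernels} and~\ref{sec:upper}); the extremal spaces are $\mathcal{B}_s$ and $\mathcal{B}'_s$.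

\subsection{Conventions}

A matrix $M\in S_n$ is viewed as a symmetric bilinear form $M(u,v)=u^{\top}Mv$ on $\mathbb{K}^n$ and as a map $\mathbb{K}^n\to(\mathbb{K}^n)^*$. The annihilator of $W\subset\mathbb{K}^n$ is $W^\perp\subset(\mathbb{K}^n)^*$. Let $E$ be a linear space of linear maps. For vectors $k,k_1,\dots,k_j$ and a subspace $U$ of the source, put
\[
Ek=\{Mk:M\in E\},\qquad E_k=\{M\in E:Mk=0\},\qquad E_{k_1\cdots k_j}=\bigcap_iE_{k_i},
\]
and let $EU$ be the span of all $Mu$ with $M\in E$, $u\in U$. Note that $\dim E=\dim E_k+\dim Ek$. The \emph{generic rank} of $E$ is the maximal rank of its elements. The elements of that rank are called \emph{regular}; they form a nonempty open subset $E^\circ\subset E$. The span of the kernels of the regular elements is denoted $Z(E)$. For $E\subset S_n$, a subspace $U$ is \emph{totally isotropic for $E$} if $M(u,u')=0$ for all $M\in E$ and $u,u'\in U$, that is, if $EU\subset U^\perp$. We use the same letter for a projective variety and its affine cone, and we call an irreducible closed subvariety of projective space \emph{nondegenerate} if it lies in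 no hyperplane.

\section{Compression, kernels and the smallest examples}\label{sec:small}

Definition~\ref{def:compression} involves a flag and an integer. One subspace suffices.

\begin{lemma}\label{lem:crit}
Let $0\le\rho\le n-1$. A subspace $E\subset S_n$ is a compression space for the bound $\rho$ if and only if there is a subspace $U\subset\mathbb{K}^n$, totally isotropic for $E$, with
\[
\dim U-\dim EU\ge n-\rho .
\]
In particular, a compression space for the bound $\rho$ is one for every bound $\rho'$ with $\rho\le\rho'\le n-1$, and so are its subspaces.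
\end{lemma}

\begin{proof}
If $U\subseteq V$ and $s$ are as in Definition~\ref{def:compression}, then $EU\subset V^\perp\subset U^\perp$ and $\dim V^\perp=s$, so $U$ has the stated properties. Conversely, let $U$ be as in the lemma and put $s=\dim EU$. From $EU\subset U^\perp$ we get $s\le n-\dim U\le\rho-s$, so $s\le\rho/2$. Let $V$ be the common zero set of $EU$. It has dimension $n-s$ and contains $U$, and any subspace $U'\subset U$ of dimension $n-\rho+s$ gives a flag $U'\subseteq V$ as required. The last sentence holds because $n-\rho'\le n-\rho$ and $E'U\subset EU$ for $E'\subset E$.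
\end{proof}

To show that a given space is not a compression space we must exclude all $U$. The next lemma ties $U$ to the kernels.

\begin{lemma}\label{lem:ZinU}
Let $E\subset S_n$ have generic rank $\rho\le n-1$, and let $U$ be as in Lemma~\ref{lem:crit}. Then $Z(E)\subset U$. Hence, if $Z(E)$ is not totally isotropic for $E$, then $E$ is not a compression space for the bound $\rho$.
\end{lemma}

\begin{proof}
A regular $M$ maps $U$ into $EU$, so $\dim(\ker M\cap U)\ge\dim U-\dim EU\ge n-\rho=\dim\ker M$. Thus $\ker M\subset U$.
\end{proof}

\begin{example}[$N_6$ and $N_5$, with $\rho=4$]\label{ex:N}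
For $t\ne0$ the kernel of $q_t$ on $\mathbb{K}^6$ is $K_t=\{(\lambda t,\mu t)\}$, so $q_t$ has rank $4$, and these kernels span $\mathbb{K}^6$. If $(t_2,t_3)\neq(0,0)$, then $K_t\not\subset H$, so $H/(H\cap K_t)\cong\mathbb{K}^6/K_t$. Hence $q_t|_H$ has rank $4$, with kernel $H\cap K_t$ spanned by $(t_2t,t_3t)$, that is, by
\[
(u_1,\dots,u_5)=(t_1t_2,\ t_1t_3,\ t_2^2,\ t_2t_3,\ t_3^2).
\]
The five monomials are linearly independent, so these vectors span $\mathbb{K}^5$, even when $t$ is restricted to a nonempty open subset of $\mathbb{K}^3$. In both cases $Z$ is the whole space, which is not totally isotropic. By Lemma~\ref{lem:ZinU}, $N_5$ and $N_6$ are non-compression spaces for the bound $4$.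
\end{example}

\begin{example}[$\mathcal{A}_0$ for $n=6$, $\rho=5$]\label{ex:A}
Write $\mathbb{K}^6=P\oplus C$ with $\dim P=\dim C=3$. The space $\mathcal{A}_0$ has dimension $9$ and contains the net
\[
M_6(t)=\begin{pmatrix} t_1e_1e_1^{\top} & S(t)\\ S(t)^{\top} & 0\end{pmatrix}.
\]
Let $t_1\neq0$ and let $(p,c)$ be in the kernel. The second row gives $S(t)^{\top}p=0$, so $p=\lambda t$. The first row gives $\lambda t_1^2e_1+t\times c=0$, and the dot product with $t$ gives $\lambda t_1^3=0$. So $p=0$ and $c\in\langle t\rangle$: the matrix $M_6(t)$ has rank $5$ and kernel $\langle(0,t)\rangle$. For $t_1=0$ the rank is at most $4$. Hence $Z=C$ for this net $E$, and $C$ is totally isotropic. The vectors $t\times c$ span $\mathbb{K}^3$, so $EC=P^*$. If $U$ were as in Lemma~\ref{lem:crit}, then $C\subset U$, and $P^*\subset EU\subset U^\perp$ would force $U=C$. But $\dim C-\dim EC=0<1=n-\rho$. So the net, and with it $\mathcal{A}_0$, is a non-compression space for the bound $5$.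
\end{example}

The two examples fail to be compression spaces for different reasons. In Example~\ref{ex:A} the forms vanish on $Z$, but the maps $M|_Z\colon Z\to Z^\perp$, which have rank $2$, have images that fill a space of dimension $3$. In Example~\ref{ex:N} the forms do not vanish on $Z$.

The upper bound is obtained by reading such examples backward. Let $E\subset S_5$ be any space of generic rank $4$ with $Z(E)=\mathbb{K}^5$. Each regular $A$ has a kernel point $[k]\in\mathbb{P}^4$; let $X\subset\mathbb{P}^4$ be the closure of the set of these points, and let $\sigma=\dim Ek$ for general $k\in X$. The regular elements with kernel $\langle k\rangle$ form an open subset of $E_k$, which has codimension $\sigma$ in $E$, so $\dim X=\sigma$. The vanishing of $\det(A+\lambda M)$ to first order in $\lambda$ says that $M(k,k)=0$, so every form of $E$ vanishes on $X$. The second-order term gives $\sigma\le2$ (Lemma~\ref{lem:first}), and $\sigma\le1$ turns out to be impossible (Lemma~\ref{lem:two}). So $X$ is a nondegenerate surface in $\mathbb{P}^4$, such a surface lies on at most three independent quadrics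 (Lemma~\ref{lem:quadrics}), and $\dim E\le3$. For $E=N_5$ the surface $X$ is the one parameterized in Example~\ref{ex:N}, and the bound is attained.

\begin{remark}\label{rem:char2}
Lemmas \ref{lem:crit} and~\ref{lem:ZinU} hold over any field. In characteristic $2$ the matrices $S(t)$ are themselves symmetric, of rank $2$, and their kernels span $\mathbb{K}^3$, which is not totally isotropic. So Theorem~\ref{thm:main} fails for $n=r=3$ in characteristic $2$. In the upper bound the hypothesis enters through the passage between bilinear and quadratic forms, in Lemmas \ref{lem:first}(b) and~\ref{lem:quadrics}.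
\end{remark}

\section{The spaces $\mathcal{A}_s$, $\mathcal{B}_s$, $\mathcal{B}'_s$}\label{sec:constr}

For Theorem~\ref{thm:comp}(a) we need non-compression spaces of every dimension from $3$ up, so we look for non-compression nets inside the large spaces. They are the nets of Section~\ref{sec:small}, padded by a nondegenerate form to reach rank $\rho$.

\begin{proposition}\label{prop:constr}
In the ranges of Definition~\ref{def:AB}, the matrices of $\mathcal{A}_s$, $\mathcal{B}_s$, $\mathcal{B}'_s$ have rank at most $\rho$, and these spaces are non-compression spaces for the bound $\rho$. Moreover, $\mathcal{A}_s$ and $\mathcal{B}_s$ each contain a non-compression net.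
\end{proposition}

\begin{proof}
\emph{Rank.} In a matrix of $\mathcal{A}_s$, the last $a$ columns span a space of dimension at most $s+2$, so the rank is at most $(s+m)+(s+2)=\rho$. In a matrix of $\mathcal{B}_s$ or $\mathcal{B}'_s$, deleting the first $s$ rows and columns leaves rank at most $4$, so the rank is at most $2s+4=\rho$.

\emph{The space $\mathcal{A}_s$.} Split the coordinates into six groups,
\[
\mathbb{K}^n=R_s\oplus(P_3\oplus P_{m-3})\oplus(C_3\oplus C_s\oplus C_{n-\rho-1}),
\]
where indices are dimensions, the three bracketed parts are the blocks of $\mathcal{A}_s$, and $S(t)$ pairs $P_3$ with $C_3$. Put $W=R_s\oplus P_{m-3}\oplus C_s$, of dimension $\rho-5$, and let $G$ be the nondegenerate form on $W$ given by the identity matrix on $P_{m-3}$ and the identity pairing between $R_s$ and $C_s$. Let $E\subset\mathcal{A}_s$ be the net of the matrices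
\[
M(t)=M_6(t)\oplus t_1G\oplus0\quad\text{on}\quad(P_3\oplus C_3)\oplus W\oplus C_{n-\rho-1}.
\]
By Example~\ref{ex:A}, $M(t)$ has rank $5+(\rho-5)=\rho$ and kernel $\langle t\rangle\oplus C_{n-\rho-1}$ when $t_1\ne0$, and rank at most $4$ when $t_1=0$. So $Z=Z(E)=C_3\oplus C_{n-\rho-1}$, of dimension $n-\rho+2$. Suppose that $U$ is as in Lemma~\ref{lem:crit}. Then $U\supset Z$, but $U$ may be larger. As $P_3^*=EZ\subset EU\subset U^\perp$, the vectors of $U$ have zero $P_3$-coordinates, so $U=Z\oplus U'$ with $U'=U\cap W$. Now $EU$ contains $P_3^*$ and $M(e_1)U'=GU'\subset W^*$, so $\dim EU\ge3+\dim U'$ and $\dim U-\dim EU\le n-\rho-1$, a contradiction. So $E$ is a non-compression space, and so is $\mathcal{A}_s$ by Lemma~\ref{lem:crit}.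

\emph{The space $\mathcal{B}_s$.} Since $a=5+s+(n-\rho-1)$, the space $\mathcal{B}_s$ contains the net $E$ of the matrices
\[
q_t|_H\oplus\begin{pmatrix}0&t_2I_s\\ t_2I_s&0\end{pmatrix}\oplus0_{n-\rho-1}.
\]
For $t_2\ne0$ the rank is $4+2s=\rho$ and the kernel contains the kernel of $q_t|_H$. By Example~\ref{ex:N}, $Z(E)\supset\mathbb{K}^5$, which is not totally isotropic. Lemma~\ref{lem:ZinU} applies.

\emph{The space $\mathcal{B}'_s$.} We compute kernels directly. Let $q$ be a nonzero member of $N_6\oplus0$ on $\mathbb{K}^a$, so that $\dim\ker q=a-4\ge s+1$, and let $0\ne k\in\ker q$. Choose $B\colon\mathbb{K}^a\to\mathbb{K}^s$ with $Bk=0$ and $B|_{\ker q}$ surjective, and let $M\in\mathcal{B}'_s$ have blocks $0,B,B^{\top},q$. If $(x,v)\in\ker M$, then $Bv=0$ and $B^{\top}x=-qv$. The functional $qv$ vanishes on $\ker q$, so $x^{\top}B$ vanishes on $\ker q$, which gives $x=0$ and then $qv=0$. Hence $\ker M=\ker B\cap\ker q$ has dimension $a-4-s=n-\rho$ and contains $k$. So $M$ is regular of rank $\rho$, and $Z(\mathcal{B}'_s)$ contains the sum of all $\ker q$, which is $\mathbb{K}^a$ by Example~\ref{ex:N}.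 This is not totally isotropic, and Lemma~\ref{lem:ZinU} applies.
\end{proof}

\section{The kernel variety}\label{sec:kernels}

This section contains the tools for the upper bound. Most of them concern a linear space $L\subset\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^z)$, and they apply to $E\subset S_n\subset\mathrm{Hom}(\mathbb{K}^n,(\mathbb{K}^n)^*)$.

\subsection{Perturbing a regular element}

The rank cannot rise when a regular element $A$ is perturbed to $A+\lambda M$. The terms of order one and two in $\lambda$ give the following constraints.

\begin{lemma}\label{lem:first}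
\begin{itemize}
\item[(a)] Let $L\subset\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^z)$ and let $A\in L$ be regular. Then $M(\ker A)\subset\operatorname{Im}A$ for all $M\in L$.
\item[(b)] Let $E\subset S_n$ have generic rank $\rho$, let $A\in E$ be regular and let $k\in\ker A$. Then $M(k,k)=0$ for all $M\in E$, and $\dim Ek\le\rho/2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\tau$ be the generic rank. Choose bases (in (b), by a congruence) such that
\[
A=\begin{pmatrix}A_1&0\\0&0\end{pmatrix},\qquad M=\begin{pmatrix}M_{11}&M_{12}\\M_{21}&M_{22}\end{pmatrix},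
\]
with $A_1$ invertible of size $\tau$. The minors of size $\tau+1$ of $A+\lambda M$ are polynomials in $\lambda$ that vanish on $\mathbb{K}$, so they are zero, and $A+\lambda M$ has rank at most $\tau$ over $\mathbb{K}((\lambda))$. The block $A_1+\lambda M_{11}$ is invertible over $\mathbb{K}[[\lambda]]$, and the rank of a block matrix with invertible corner is the size of the corner plus the rank of the Schur complement. Therefore
\[
\lambda M_{22}-\lambda^2M_{21}(A_1+\lambda M_{11})^{-1}M_{12}=0 .
\]
The coefficient of $\lambda$ gives $M_{22}=0$, which is (a) and the first claim of (b). The coefficient of $\lambda^2$ gives $M_{21}A_1^{-1}M_{12}=0$. In (b), $Ek$ is a subspace of $\operatorname{Im}A\cong\mathbb{K}^\rho$, and since $M_{21}=M_{12}^{\top}$, every vector $w=Mk$ satisfies $w^{\top}A_1^{-1}w=0$. As the characteristic is not $2$, polarization shows that $Ek$ is totally isotropic for the nondegenerate symmetric form $A_1^{-1}$ on $\mathbb{K}^\rho$, so its dimension is at most $\rho/2$.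
\end{proof}

Statements about kernels and images pass from general regular elements to all of them.

\begin{lemma}\label{lem:dense}
Let $W\subset\mathbb{K}^d$ be a subspace and let $y\in\mathbb{K}^z$. The sets $\{A\in L^\circ:\ker A\subset W\}$ and $\{A\in L^\circ:y\in\operatorname{Im}A\}$ are closed in the irreducible variety $L^\circ$. So each is either all of $L^\circ$ or has a dense open complement.
\end{lemma}

\begin{proof}
For $A$ of rank $\tau$, the condition $y\in\operatorname{Im}A$ says that $A$ with the column $y$ appended has rank at most $\tau$. The condition $\ker A\subset W$ says the same for $A$ with a row $f$ appended, for each $f\in W^\perp$.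
\end{proof}

\subsection{Dimension of the kernel variety}

Let $L\neq0$ have generic rank $\tau<d$. The incidence variety
\[
I=\{([A],[k]):A\in L^\circ,\ Ak=0\}\subset\mathbb{P}(L)\times\mathbb{P}^{d-1}
\]
is a $\mathbb{P}^{d-\tau-1}$-bundle over the open set $\mathbb{P}(L^\circ)$, so it is irreducible of dimension $(\dim L-1)+(d-\tau-1)$. The \emph{kernel variety} $X\subset\mathbb{P}^{d-1}$ of $L$ is the closure of the image of $I$. It is irreducible, and it is nondegenerate in $\mathbb{P}(Z(L))$, so every nonempty open subset of $X$ spans $Z(L)$. Put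
\[
\sigma=\max_{k\in X}\dim Lk .
\]

\begin{lemma}\label{lem:X}
There is a dense open subset $\Omega\subset X$ such that for $k\in\Omega$ we have $\dim Lk=\sigma$ and $L^\circ\cap L_k$ is dense in $L_k$. Moreover,
\begin{equation}\label{eq:dimX}
\dim X=\sigma+d-\tau-1 .
\end{equation}
\end{lemma}

\begin{proof}
The number $\dim Lk$ is the rank of a matrix whose entries are linear in $k$, so the maximum $\sigma$ is attained on a dense open subset of $X$. The image of $I$ is constructible and dense in $X$, so it contains a dense open subset of $X$. Let $\Omega$ be the intersection of the two. For $k\in\Omega$ the fiber of $I\to X$ is $\mathbb{P}(L^\circ\cap L_k)$, a nonempty open subset of $\mathbb{P}(L_k)$, of dimension $\dim L-\sigma-1$. The general fiber of a dominant morphism of irreducible varieties has dimension $\dim I-\dim X$, and \eqref{eq:dimX} follows.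
\end{proof}

Formula \eqref{eq:dimX} is a trade-off. If $\sigma$ is small, evaluation at a kernel vector loses few dimensions of $L$. If $\sigma$ is large, $X$ has small codimension, and in the symmetric case the next lemma applies.

\subsection{Quadrics through a variety}

\begin{lemma}\label{lem:quadrics}
Let $X\subset\mathbb{P}^N$ be irreducible, closed and nondegenerate, of codimension $c$. Then the space $I_2(X)$ of quadratic forms vanishing on $X$ has dimension at most $\binom{c+1}{2}$.
\end{lemma}

\begin{proof}
We use induction on $c$, projecting from a point of $X$. For $c=0$ we have $I_2(X)=0$. Let $c\ge1$; then $X$ is not a linear space. If the line $xy$ lay in $X$ for all smooth points $x\in X$ and all $y\in X$, then by density of the smooth locus the affine cone over $X$ would be closed under addition, and $X$ would be linear. So there are a smooth point $x\in X$ and a point $y\in X$ with $xy\not\subset X$. Let $X'\subset\mathbb{P}^{N-1}$ be the closure of the image of $X\setminus\{x\}$ under projection from $x$; it is irreducible and nondegenerate. If $\dim X'<\dim X$, then every nonempty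 fiber of $X\setminus\{x\}\to X'$ would have positive dimension. The fiber through $y$ lies in the line $xy$, so this line would lie in $X$. Hence $\dim X'=\dim X$, and $X'$ has codimension $c-1$.

Consider the linear map $q\mapsto q(x,\cdot)$ on $I_2(X)$. A form in its kernel descends to $\mathbb{K}^{N+1}/\langle x\rangle$ and vanishes on $X'$, so the kernel has dimension at most $\binom{c}{2}$. The differential of $q$ at $x$ is $2q(x,\cdot)$, so $q(x,\cdot)$ vanishes on the affine tangent space of $X$ at $x$, which has dimension $\dim X+1$; the image therefore has dimension at most $c$. In total, $\dim I_2(X)\le\binom{c}{2}+c=\binom{c+1}{2}$.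
\end{proof}

\subsection{Spaces of maps of rank one}

For a functional $f$ and a vector $y$, let $f\otimes y$ be the map $v\mapsto f(v)y$.

\begin{lemma}\label{lem:rankone}
A nonzero linear space of maps of rank at most $1$ either has all images in one line, or consists of maps $f\otimes y$ with one fixed functional $f\neq0$.
\end{lemma}

\begin{proof}
If $f,f'$ are independent and $y,y'$ are independent, then $f\otimes y+f'\otimes y'$ has rank $2$. So two nonzero elements with different images have the same kernel. If $f\otimes y$ and $f\otimes y'$ have different images, any other nonzero element has image different from one of them, and so has kernel $\ker f$.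
\end{proof}

\section{Rectangular spaces whose kernels span}\label{sec:rect}

Let $L\subset\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^z)$ have generic rank $\tau<d$. We consider two conditions, which abstract Example~\ref{ex:A}.
\begin{itemize}
\item[(R1)] The kernels of the regular elements span $\mathbb{K}^d$.
\item[(R2)] No subspace of $\mathbb{K}^z$ of dimension $\tau$ contains the images of all elements of $L$.
\end{itemize}
The model is the space of all maps that are arbitrary in $\tau-2$ coordinates and equal to $S(t)\oplus0$ in the others; it has dimension $(\tau-2)d+3$.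

\begin{proposition}\label{prop:rect}
If $L$ satisfies \textup{(R1)} and \textup{(R2)}, then $\tau\ge2$ and $3\le\dim L\le(\tau-2)d+3$. If $\dim L=(\tau-2)d+3$, then $\sigma=\tau$.
\end{proposition}

Both conditions are needed. The space $\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^\tau)$ satisfies (R1) and has dimension $\tau d$. For $z>\tau$, the maps that kill a fixed subspace of codimension $\tau$ satisfy (R2) and form a space of dimension $\tau z$, which is not bounded in terms of $\tau$ and $d$.

The upper bound comes from evaluating successively at the vectors of a basis $k_1,\dots,k_d$ of $\mathbb{K}^d$. Since $L_{k_1\cdots k_d}=0$,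
\begin{equation}\label{eq:eval}
\dim L=\sum_{j=1}^d\dim L_{k_1\cdots k_{j-1}}k_j .
\end{equation}
For $\{S(t)\}$ and the standard basis the terms are $2,1,0$. In general, we must choose the basis so that all terms after the second are at most $\tau-2$. Each term lies in $Lk_j$, of dimension at most $\tau$ when $k_j\in X$, and the gain comes from the fact that maps killing $k_1$ have restricted images.

\begin{proof}
\emph{Step 1: lower bounds.} By (R2), $L\neq0$, so $\tau\ge1$. If $\tau=1$, Lemma~\ref{lem:rankone} contradicts (R2) or (R1). So $\tau\ge2$ and $d\ge3$. Suppose that $\dim L\le2$, say $L=\langle A,M\rangle$ with $A$ regular. Let $k$ be in the kernel of a regular element $\alpha A+\beta M$. If $\beta\ne0$, then $Mk=-\alpha\beta^{-1}Ak\in\operatorname{Im}A$. If $\beta=0$, then $Mk\in\operatorname{Im}A$ by Lemma~\ref{lem:first}(a). By (R1), $\operatorname{Im}M\subset\operatorname{Im}A$, which contradicts (R2). So $\dim L\ge3$.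

Let $X,\sigma,\Omega$ be as in Lemma~\ref{lem:X}. By (R1), every nonempty open subset of $X$ spans $\mathbb{K}^d$, and \eqref{eq:dimX} gives $\sigma\le\tau$. Write $V_k=Lk$ and $V_i=V_{k_i}$. We use the following consequence of (R2): if $\dim V\le\tau$, then $\{k:V_k\subset V\}$ is a proper subspace of $\mathbb{K}^d$, so the $k\in\Omega$ with $V_k\not\subset V$ form a nonempty open subset of $X$, and span $\mathbb{K}^d$.

If $\sigma\le\tau-2$, then \eqref{eq:eval} with a basis in $X$ gives $\dim L\le(\tau-2)d$.

\emph{Step 2: the case $\sigma=\tau-1$.} Let $k\in\Omega$. For regular $A\in L_k$ we have $V_k\subset\operatorname{Im}A$ by Lemma~\ref{lem:first}(a), so $A$ has rank $1$ modulo $V_k$. These $A$ are dense in $L_k$, so $L_k$ modulo $V_k$ is a nonzero space of maps of rank at most $1$, and Lemma~\ref{lem:rankone} gives two cases for a fixed $k_1\in\Omega$.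

Suppose first that the images of all $A\in L_{k_1}$ lie in a space $V\supset V_1$ of dimension $\tau$. Complete $k_1$ to a basis by vectors $k_2,\dots,k_d\in\Omega$ with $V_j\not\subset V$. For $j\ge2$ the $j$-th term of \eqref{eq:eval} is the dimension of a subspace of $V\cap V_j\subsetneq V_j$, so it is at most $\tau-2$. Hence $\dim L\le(\tau-1)+(d-1)(\tau-2)=(\tau-2)d+1$.

Suppose next that there is $f\ne0$ such that every $A\in L_{k_1}$ satisfies $A\equiv f\otimes y_A$ modulo $V_1$. Some $y_A$ is nonzero modulo $V_1$ and $Ak_1=0$, so $f(k_1)=0$. Choose $k_2\in\Omega$ with $f(k_2)\ne0$; it is independent of $k_1$. For $A\in L_{k_1k_2}$ we have $0=Ak_2\equiv f(k_2)y_A$, so $\operatorname{Im}A\subset V_1$. Complete $k_1,k_2$ to a basis by vectors $k_3,\dots,k_d\in\Omega$ with $V_j\not\subset V_1$. For $j\ge3$ the $j$-th term is the dimension of a subspace of $V_1\cap V_j\subsetneq V_j$, so it is at most $\tau-2$. Hence $\dim L\le2(\tau-1)+(d-2)(\tau-2)=(\tau-2)d+2$.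

\emph{Step 3: the case $\sigma=\tau$.} Now $X=\mathbb{P}^{d-1}$ by \eqref{eq:dimX}. For $k\in\Omega$ and regular $A\in L_k$, the inclusion $V_k\subset\operatorname{Im}A$ is an equality, so by density
\begin{equation}\label{eq:imV}
\operatorname{Im}M\subset V_k\qquad\text{for all } k\in\Omega,\ M\in L_k .
\end{equation}
We claim that there are independent $k_1,k_2,k_3\in\Omega$ with $V_1\neq V_2$ and $\dim V_1\cap V_2\cap V_3\le\tau-2$. Choose $k_1,k_2\in\Omega$ with $V_2\not\subset V_1$; they are independent, and $R'=V_1\cap V_2$ has dimension at most $\tau-1$. If $\dim R'\le\tau-2$, any $k_3\in\Omega$ outside $\langle k_1,k_2\rangle$ will do. Let $\dim R'=\tau-1$. The set of $k\in\Omega$ with $R'\subset V_k$ is defined by $\dim(Lk+R')\le\tau$, so it is closed in $\Omega$. If it is not all of $\Omega$, its complement is dense in $\mathbb{P}^{d-1}$ and contains a vector $k_3\notin\langle k_1,k_2\rangle$, and $R'\cap V_3\subsetneq R'$. Suppose that it is all of $\Omega$. Then the maps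
\[
\varepsilon_k\colon L\to\mathbb{K}^z/R',\qquad M\mapsto Mk \bmod R'\qquad(k\in\mathbb{K}^d)
\]
have rank $1$ for $k\in\Omega$, so they form a nonzero linear space of maps of rank at most $1$. Apply Lemma~\ref{lem:rankone}. If their images lie in one line, all images of $L$ lie in a space of dimension $\tau$, against (R2). Otherwise $Mk\equiv g(M)N(k)$ modulo $R'$ for a functional $g\neq0$ on $L$ and a linear map $N\ne0$. Then $\ker A\subset\ker N$ for all regular $A$ with $g(A)\neq0$, hence for all regular $A$ by Lemma~\ref{lem:dense}, against (R1). This proves the claim.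

Complete $k_1,k_2,k_3$ to a basis and put $R=V_1\cap V_2\cap V_3$. By \eqref{eq:imV}, $L_{k_1}k_2\subset V_1\cap V_2$, $L_{k_1k_2}k_3\subset R$, and all elements of $L_{k_1k_2k_3}$ have image in $R$. So \eqref{eq:eval} gives $\dim L\le\tau+(\tau-1)+(d-2)(\tau-2)=(\tau-2)d+3$.
\end{proof}

The model is the only extremal space.

\begin{proposition}\label{prop:recteq}
Let $L$ satisfy \textup{(R1)} and \textup{(R2)} with $\dim L=(\tau-2)d+3$. Then there are a subspace $R\subset\mathbb{K}^z$ of dimension $\tau-2$ and bases of $\mathbb{K}^d$ and $\mathbb{K}^z/R$ such that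
\[
L=\{M\in\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^z): M\bmod R=S(t)\oplus0\text{ for some }t\in\mathbb{K}^3\}.
\]
\end{proposition}

\begin{proof}
\emph{Step 1: reduction to $\tau=2$.} Let $\tau\ge3$, so $d\ge4$. By Proposition~\ref{prop:rect}, $\sigma=\tau$, and every estimate at the end of Step 3 of its proof is an equality. The terms with $j\ge4$ add up to $\dim L_{k_1k_2k_3}=(d-3)(\tau-2)$. As $L_{k_1k_2k_3}\subset\mathrm{Hom}(\mathbb{K}^d/\langle k_1,k_2,k_3\rangle,R)$ and $\dim R\le\tau-2$, we get $\dim R=\tau-2$ and equality of the two spaces. So $L$ contains $f\otimes y$ for some $f\neq0$ and all $y\in R$. If $A$ is regular and $\ker A\not\subset\ker f$, then Lemma~\ref{lem:first}(a) gives $R\subset\operatorname{Im}A$. Such $A$ are dense in $L^\circ$ by (R1) and Lemma~\ref{lem:dense}, so by the same lemma $R\subset\operatorname{Im}A$ for all regular $A$.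

Let $\bar L$ be the image of $L$ in $\mathrm{Hom}(\mathbb{K}^d,\mathbb{K}^z/R)$. Regular elements of $L$ have rank $2$ modulo $R$, so $\bar L$ has generic rank $2$. It satisfies (R1), because $\ker(A\bmod R)\supset\ker A$, and (R2), because the preimage of a $2$-dimensional subspace of $\mathbb{K}^z/R$ has dimension $\tau$. So $\dim\bar L\le3$ by Proposition~\ref{prop:rect}. From
\[
(\tau-2)d+3=\dim L=\dim\bigl(L\cap\mathrm{Hom}(\mathbb{K}^d,R)\bigr)+\dim\bar L
\]
we get $\dim\bar L=3$ and $\mathrm{Hom}(\mathbb{K}^d,R)\subset L$. Thus $L$ is the full preimage of $\bar L$, and we may assume from now on that $\tau=2$, $R=0$ and $\dim L=3$.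

\emph{Step 2: three general kernel vectors.} We have $\sigma=2$, so $\Omega$ is open in $\mathbb{P}^{d-1}$, and for $k\in\Omega$ the space $L_k$ is spanned by one map $A_k$, which is regular with image $V_k$. Consider the following conditions on $(k_1,k_2,k_3)\in\Omega^3$, where $A_i=A_{k_i}$: the $k_i$ are independent; $V_1\cap V_2\cap V_3=0$; and $A_ik_j\neq0$ for all $i\ne j$. The second condition is open because $k\mapsto V_k$ is a morphism from $\Omega$ to a Grassmannian, and it can be met by the claim in Step 3 above. The condition $A_ik_j\neq0$ says that $L\to\mathbb{K}^z\oplus\mathbb{K}^z$, $M\mapsto(Mk_i,Mk_j)$, is injective, which is open, and it can be met because $A_i\neq0$. As $\Omega^3$ is irreducible, some triple satisfies all the conditions.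

For $i\neq j$ we have $0\neq A_ik_j\in\operatorname{Im}A_i\cap Lk_j=V_i\cap V_j$. So the planes $V_1,V_2,V_3$ meet pairwise nontrivially while their common intersection is zero. It follows that they are distinct, that the $V_i\cap V_j$ are three lines, that each $V_i$ is spanned by the two lines it contains, and that $V_2\cap V_3\not\subset V_1$. Put $v_{12}=A_1k_2$ and $v_{13}=A_1k_3$, rescale $A_2$ and $A_3$ so that $A_2k_1=-v_{12}$ and $A_3k_1=-v_{13}$, and put $v_{23}=A_2k_3$. Then $v_{ij}$ spans $V_i\cap V_j$, the vectors $v_{12},v_{13},v_{23}$ are independent, their span contains every $\operatorname{Im}A_i$, and $A_3k_2=gv_{23}$ for a scalar $g$. If $xA_1+yA_2+wA_3=0$, evaluation at $k_1$ gives $y=w=0$, so $A_1,A_2,A_3$ is a basis of $L$. The matrix of $xA_1+yA_2+wA_3$ from $\langle k_1,k_2,k_3\rangle$ to $\langle v_{12},v_{13},v_{23}\rangle$ is singular: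
\[
0=\det\begin{pmatrix}-y&x&0\\-w&0&x\\0&gw&y\end{pmatrix}=xyw(g+1).
\]
So $g=-1$. With respect to the bases $k_1,k_2,k_3$ and $v_{23},-v_{13},v_{12}$, both identified with $e_1,e_2,e_3$, we have $A_ie_j=e_i\times e_j$. Thus $t_1A_1+t_2A_2+t_3A_3$ acts on $\langle k_1,k_2,k_3\rangle$ as $S(t)$.

\emph{Step 3: the remaining coordinates.} Let $K_0$ be the common kernel of $L$. It meets $\langle k_1,k_2,k_3\rangle$ in $0$, because the $S(t)$ have no common kernel vector. We show that $\mathbb{K}^d=\langle k_1,k_2,k_3\rangle+K_0$. Let $k\in\mathbb{K}^d$. Since $\operatorname{Im}A_1=\langle A_1k_2,A_1k_3\rangle$, subtracting a combination of $k_2,k_3$ from $k$ gives $k'$ with $A_1k'=0$. By Lemma~\ref{lem:first}(a) applied to the regular element $A_1$, we have $A_2k'\in V_1\cap V_2=\langle A_2k_1\rangle$. Subtracting a multiple of $k_1\in\ker A_1$ gives $k''$ with $A_1k''=A_2k''=0$. By Lemma~\ref{lem:first}(a) applied to $A_1$ and to $A_2$, we have $A_3k''\in V_1\cap V_2\cap V_3=0$. So $k''\in K_0$, and $L=\{S(t)\oplus0\}$ in suitable bases.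
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection{Splitting along the span of the kernels}

Let $E\subset S_n$ have generic rank $\rho$ with $1\le\rho\le n-1$. Let $I,X,\sigma,\Omega$ be as in Section~\ref{sec:kernels} for $E$, and put
\[
Z=Z(E),\qquad d=\dim Z,\qquad z=n-d=\dim Z^\perp,\qquad\tau=\rho-z .
\]
A regular $M$ has $\ker M\subset Z$, so $M|_Z\colon Z\to(\mathbb{K}^n)^*$ has rank $d-(n-\rho)=\tau$; in particular $0\le\tau<d$. By \eqref{eq:dimX}, $\dim X=\sigma+n-\rho-1$, so
\begin{equation}\label{eq:codim}
\operatorname{codim}_{\mathbb{P}(Z)}X=\tau-\sigma\ge0 .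
\end{equation}
In a basis adapted to $Z$, a matrix of $E$ has three blocks, and we bound them separately. Let
\[
T=\{M|_{Z\times Z}:M\in E\},\qquad L=\{M|_Z:M\in E,\ M|_{Z\times Z}=0\}\subset\mathrm{Hom}(Z,Z^\perp).
\]
The space $E_Z=\{M\in E:MZ=0\}$ consists of forms on $\mathbb{K}^n/Z$, so
\begin{equation}\label{eq:split}
\dim E=\dim E_Z+\dim L+\dim T,\qquad\dim E_Z\le\binom{z+1}{2}.
\end{equation}

\subsection{The isotropic case}

\begin{proposition}\label{prop:I}
Suppose that $T=0$ and that $E$ is not a compression space for the bound $\rho$. Then $L$ has generic rank $\tau$ and satisfies \textup{(R1)} and \textup{(R2)}. The integer $s=\tau-2$ satisfies $0\le s\le\frac{\rho-5}{2}$, and $3\le\dim E\le c_{\rho-2}(s)+3$.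
\end{proposition}

\begin{proof}
Restriction to $Z$ maps $E$ onto $L$ and maps the dense set $E^\circ$ to maps of rank $\tau$. So $L$ has generic rank $\tau$, and (R1) holds by the definition of $Z$. If (R2) failed, then $\dim EZ\le\tau$, so $U=Z$ would be totally isotropic with $\dim U-\dim EU\ge d-\tau=n-\rho$, and $E$ would be a compression space by Lemma~\ref{lem:crit}. So (R2) holds. All images lie in $Z^\perp$, so $z\ge\tau+1$, and $\rho=z+\tau\ge2\tau+1=2s+5$. Proposition~\ref{prop:rect} gives $s\ge0$ and $3\le\dim L\le sd+3$. Since $z=\rho-2-s$ and $d=n-(\rho-2)+s$, formulas \eqref{eq:split} and \eqref{eq:c} give $\dim E\le\binom{z+1}{2}+sd+3=c_{\rho-2}(s)+3$.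
\end{proof}

\subsection{The non-isotropic case}

If $T\neq0$, then $E$ is not a compression space by Lemma~\ref{lem:ZinU}, and no further hypothesis is needed. The forms of $T$ vanish on $X$, so Lemma~\ref{lem:quadrics} bounds $\dim T$ in terms of the codimension $\tau-\sigma$. This is useful only with a lower bound for $\sigma$, which the next lemma provides.

\begin{lemma}\label{lem:two}
If $T\neq0$, then $\dim Tk\ge2$ for all $k$ in a dense open subset of $X$, and $\dim T\ge3$.
\end{lemma}

\begin{proof}
The condition $\dim Tk\ge2$ is open, so suppose that $\dim Tk\le1$ for all $k\in X$. The set $X'=\{k\in X:Tk\neq0\}$ is open, and it is nonempty because $X$ spans $Z$. For $k\in X'$, $T_k$ is a hyperplane of $T$.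

Suppose that all these hyperplanes coincide. The common hyperplane kills $X'$, which spans $Z$, so it is zero and $T=\langle q\rangle$. For regular $M$ with $M|_{Z\times Z}\neq0$ we have $M|_{Z\times Z}=\lambda q$ with $\lambda\neq0$, hence $\ker M\subset\ker q$. By Lemma~\ref{lem:dense} this holds for all regular $M$, so $Z\subset\ker q$ and $q=0$, a contradiction.

Otherwise, the pairs $(k,k')\in X'\times X'$ with $T_k\neq T_{k'}$ form a nonempty set, which is open because it is where $q\mapsto(qk,qk')$ has rank $2$. So it is dense in the irreducible variety $X\times X$. For such a pair take $q\in T_{k'}\setminus T_k$. Then $Tk=\langle qk\rangle$ and $q(k,k')=0$, so $q'(k,k')=0$ for every $q'\in T$. By density this holds on $X\times X$, and as $X$ spans $Z$ we get $T=0$, a contradiction.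

For the last claim, the pairs $([A],[k])\in I$ with $A|_{Z\times Z}\neq0$ and those with $\dim Tk\ge2$ form two nonempty open subsets of the irreducible variety $I$. For a pair in both, $0\neq A|_{Z\times Z}\in T_k$, so $\dim T=\dim T_k+\dim Tk\ge3$.
\end{proof}

\begin{proposition}\label{prop:II}
Suppose that $T\neq0$, and let $s=\max_{k\in X}\dim Lk$. Then
\begin{equation}\label{eq:chain}
s+2\le\sigma\le\rho/2,\qquad s\le z\le\rho-\sigma\le\rho-s-2,
\end{equation}
so $0\le s\le\frac{\rho-4}{2}$, and
\begin{equation}\label{eq:G}
3\le\dim E\le c_{\rho-2}(s)-(z-s)(\rho-s-2-z)\le c_{\rho-2}(s).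
\end{equation}
\end{proposition}

\begin{proof}
Take $k\in\Omega$ with $\dim Tk\ge2$ and $\dim Lk=s$. The space $Tk$ is the image of $Ek$ under restriction $(\mathbb{K}^n)^*\to Z^*$, and the kernel $Ek\cap Z^\perp$ contains $Lk$. So $2\le\sigma-s$. Lemma~\ref{lem:first}(b) gives $\sigma\le\rho/2$, the inclusion $Lk\subset Z^\perp$ gives $s\le z$, and \eqref{eq:codim} gives $z\le\rho-\sigma$. This proves \eqref{eq:chain}.

Evaluation at a basis of $Z$ contained in $X$ gives $\dim L\le ds=(n-z)s$. By Lemma~\ref{lem:first}(b) the forms of $T$ vanish on $\Omega$, hence on $X$, so Lemma~\ref{lem:quadrics} and \eqref{eq:codim} give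
\begin{equation}\label{eq:T}
\dim T\le\binom{\rho-z-\sigma+1}{2}\le\binom{\rho-z-s-1}{2}.
\end{equation}
By \eqref{eq:split},
\[
\dim E\le G(z):=\binom{z+1}{2}+(n-z)s+\binom{\rho-z-s-1}{2}.
\]
This is a monic quadratic polynomial in $z$. At $z=s$ it is the second expression \eqref{eq:c} for $c_{\rho-2}(s)$, and at $z=\rho-s-2\neq s$ it is the first. Hence $G(z)=c_{\rho-2}(s)+(z-s)(z-\rho+s+2)$, which is the upper bound in \eqref{eq:G}. The lower bound is Lemma~\ref{lem:two}.
\end{proof}

\subsection{The bound for all non-compression spaces}

A space of matrices of rank at most $\rho$ may have smaller generic rank, and we check that this only lowers the bound. For $\rho\ge4$ put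
\[
N(n,\rho)=\max\Bigl(\bigl\{c_{\rho-2}(s)+3:0\le s\le\tfrac{\rho-5}{2}\bigr\}\cup\bigl\{c_{\rho-2}(\tfrac{\rho-4}{2}):\rho\text{ even}\bigr\}\Bigr),
\]
which by \eqref{eq:dims} is the largest dimension of a space $\mathcal{A}_s$ or $\mathcal{B}_s$.

\begin{corollary}\label{cor:N}
Let $2\le\rho\le n-1$, and let $Q\subset S_n$ be a space of matrices of rank at most $\rho$ that is not a compression space for the bound $\rho$. Then $\rho\ge4$ and $3\le\dim Q\le N(n,\rho)$. If $\dim Q=N(n,\rho)$, then $Q$ has generic rank $\rho$.
\end{corollary}

\begin{proof}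
Let $\rho_0\le\rho$ be the generic rank of $Q$. By Lemma~\ref{lem:crit}, $Q\neq0$, so $\rho_0\ge1$, and $Q$ is not a compression space for the bound $\rho_0$. Propositions \ref{prop:I} and~\ref{prop:II}, applied with $\rho_0$, give $\rho_0\ge4$ and $\dim Q\ge3$. If $\rho_0=\rho$, they give $\dim Q\le N(n,\rho)$ directly. Let $\rho_0<\rho$. They give $\dim Q\le c_{\rho_0-2}(s)+3$ for some $s$ with $0\le s\le\frac{\rho_0-4}{2}\le\frac{\rho-5}{2}$. In the second expression \eqref{eq:c}, only the term $\binom{\rho_0-1-2s}{2}$ depends on $\rho_0$, and $\rho_0-1-2s\ge3$, so $c_{\rho_0-2}(s)<c_{\rho-2}(s)$. Hence $\dim Q<N(n,\rho)$.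
\end{proof}

\section{The value of $k_{\max}$ and the range of $k$}\label{sec:value}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $r=3,4$ there is no non-compression space by Corollary~\ref{cor:N}. For $\rho=r-1\ge4$, Corollary~\ref{cor:N} and Proposition~\ref{prop:constr} give $k_{\max}=N-1$ with $N=N(n,\rho)$, and it remains to evaluate $N$. Put
\[
D(s)=c_{\rho-2}(s)+3=ns-\binom{s}{2}+\binom{r-2-2s}{2}+3 .
\]
The coefficient of $s^2$ is $-\frac12+2=\frac32$, so $D$ is strictly convex and attains its maximum on an interval only at an endpoint. Note that $D(0)=\binom{r-2}{2}+3$.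

If $r=5$, there is no space $\mathcal{A}_s$, and $N=c_2(0)=3$.

If $r\ge6$ is even, then $s$ ranges over $0\le s\le s_1=\frac{r-6}{2}$, and $N=\max\{D(0),D(s_1)\}$ with $D(s_1)=ns_1-\binom{s_1}{2}+\binom{4}{2}+3$.

If $r\ge7$ is odd, let $s_0=\frac{r-5}{2}\ge1$ and $D_{\mathcal{B}}=\dim\mathcal{B}_{s_0}=ns_0-\binom{s_0}{2}+3$. Then $s$ ranges over $0\le s\le s_0-1$, so $N=\max\{D(0),D(s_0-1),D_{\mathcal{B}}\}$, and we must show that the middle term can be dropped. This is so if $s_0=1$; let $s_0\ge2$. From $D(s_0-1)=n(s_0-1)-\binom{s_0-1}{2}+\binom{5}{2}+3$ we get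
\[
D(s_0-1)-D_{\mathcal{B}}=s_0+9-n .
\]
If $n>s_0+9$, then $D(s_0-1)<D_{\mathcal{B}}$. If $n\le s_0+9$, then $n\ge r=2s_0+5$ gives $s_0\le4$, and we compare with $D(0)=\binom{2s_0+3}{2}+3$:
\begin{itemize}
\item $s_0=2$, $n\le11$: $D(1)=n+13\le24=D(0)$;
\item $s_0=3$, $n\le12$: $D(2)=2n+12\le36<39=D(0)$;
\item $s_0=4$, $n\le13$: $D(3)=3n+10\le49<58=D(0)$.
\end{itemize}
So $N=\max\{D(0),D_{\mathcal{B}}\}$.
\end{proof}

\begin{remark}\label{rem:compare}
Subtracting the two terms in Theorem~\ref{thm:main} gives $s\bigl(n-\frac{5s+13}{2}\bigr)$ for even $r$ and $s\bigl(n-\frac{5s+9}{2}\bigr)-3$ for odd $r$. So the second term is at least the first if and only if $n\ge\frac{5r-4}{4}$ for even $r\ge8$, and if and only if $n\ge\frac{5s+9}{2}+\frac3s$ with $s=\frac{r-5}{2}$ for odd $r\ge7$. The proof also shows which spaces can have dimension $k_{\max}+1$. For even $r$ they are among $\mathcal{A}_0$ and $\mathcal{A}_{(r-6)/2}$. For odd $r\ge7$ they are among $\mathcal{A}_0$, $\mathcal{B}_{s_0}$ and $\mathcal{B}'_{s_0}$, except for $(n,r)=(11,9)$, where $\mathcal{A}_0$, $\mathcal{A}_1$, $\mathcal{B}_2$ and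 $\mathcal{B}'_2$ all have dimension $24$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a)]
By Corollary~\ref{cor:N}, a non-compression space has dimension between $3$ and $N=k_{\max}+1$. Conversely, some space $\mathcal{A}_s$ or $\mathcal{B}_s$ has dimension $N$, and it contains a non-compression net by Proposition~\ref{prop:constr}. Every subspace between the net and the whole space is a non-compression space by Lemma~\ref{lem:crit}, and all dimensions from $3$ to $N$ occur.
\end{proof}

\section{Classification of the extremal spaces}\label{sec:class}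

In the non-isotropic case, equality in the estimates will say that $X$ has codimension $2$ in $\mathbb{P}(Z)$ and lies on three independent quadrics. We identify such varieties by their degree. Recall that an irreducible nondegenerate variety of codimension $c$ has degree at least $c+1$, and that it is said to be of \emph{minimal degree} if equality holds. For positive integers $a_1,\dots,a_l$, the rational normal scroll $S(a_1,\dots,a_l)\subset\mathbb{P}^{a_1+\dots+a_l+l-1}$ is the zero set of the $2\times2$ minors of the matrix formed by placing side by side the blocks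
\[
\begin{pmatrix}x_{i,0}&\cdots&x_{i,a_i-1}\\ x_{i,1}&\cdots&x_{i,a_i}\end{pmatrix}\qquad(1\le i\le l);
\]
it has degree $\sum a_i$ and codimension $\sum a_i-1$. By the classification of varieties of minimal degree \cite{EH}, such a variety of codimension $c\ge1$ is a possibly trivial cone over a quadric hypersurface, the Veronese surface in $\mathbb{P}^5$ (for which $c=3$), or a rational normal scroll.

\begin{lemma}\label{lem:scroll}
Let $X\subset\mathbb{P}^{d-1}$ be irreducible and nondegenerate of codimension $2$, with $\dim I_2(X)=3$. Then, in suitable coordinates, $I_2(X)$ is $N_5\oplus0$, or $N_6\oplus0$, or a net of forms in four variables.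
\end{lemma}

\begin{proof}
A quadric of rank at most $2$ is a union of hyperplanes and cannot contain $X$, so all nonzero forms in $I_2(X)$ are irreducible. Two independent forms $q,q'\in I_2(X)$ therefore form a regular sequence. The ideal $J=(q,q')$ of a complete intersection is unmixed, that is, all its associated primes have height $2$, and by B\'ezout's theorem the degrees of the components, counted with multiplicity, add up to $4$. The variety $X$ is one of the components, so $\deg X\le4$. If $\deg X=4$, then $I(X)$ is the only associated prime of $J$ and has multiplicity one, so $J=I(X)$ and $\dim I_2(X)=2$, a contradiction. So $\deg X=3$, and $X$ is a cone over $S(3)$, $S(1,2)$ or $S(1,1,1)$. The three minors of the corresponding $2\times3$ matrix,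
\[
\begin{pmatrix}u_1&u_2&u_3\\u_2&u_3&u_4\end{pmatrix},\qquad
\begin{pmatrix}u_1&u_3&u_4\\u_2&u_4&u_5\end{pmatrix},\qquad
\begin{pmatrix}x_1&x_2&x_3\\y_1&y_2&y_3\end{pmatrix},
\]
are independent and lie in $I_2(X)$, so they span it. The first net involves four variables, and the other two are $N_5$ and $N_6$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
The listed spaces are non-compression spaces by Proposition~\ref{prop:constr}. Conversely, let $E$ be a non-compression space of dimension $N=N(n,\rho)$. By Corollary~\ref{cor:N} its generic rank is $\rho$, and we use the notation of Section~\ref{sec:upper}.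

\emph{Case $T=0$.} With $s=\tau-2$, Proposition~\ref{prop:I} gives $c_{\rho-2}(s)+3\le N=\dim E\le c_{\rho-2}(s)+3$. So the estimates in its proof are equalities: $\dim L=sd+3$ and $\dim E=\binom{z+1}{2}+\dim L$. The space $\{M\in S_n:M|_Z\in L\}$ contains $E$ and has the same dimension, so it equals $E$. Let $R\subset Z^\perp$ and the bases of $Z$ and $Z^\perp/R$ be as in Proposition~\ref{prop:recteq}. Take a basis of $Z^\perp=(\mathbb{K}^n/Z)^*$ that begins with a basis of $R$ and continues with lifts of the basis of $Z^\perp/R$, lift its dual basis to $\mathbb{K}^n$, and append the basis of $Z$. In this basis of $\mathbb{K}^n$ the blocks have sizes $s$, $z-s=\rho-2-2s$ and $d$, and $E=\mathcal{A}_s$.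

\emph{Case $T\neq0$.} Let $s$ be as in Proposition~\ref{prop:II}, so $N\le c_{\rho-2}(s)$. If $s\le\frac{\rho-5}{2}$, then $c_{\rho-2}(s)<c_{\rho-2}(s)+3\le N$. So $\rho=2s+4$, $N=c_{\rho-2}(s)$, and \eqref{eq:chain} gives $\sigma=s+2$. Equality in \eqref{eq:G} gives $z\in\{s,s+2\}$. If $z=s+2$, then \eqref{eq:T} gives $\dim T\le\binom{1}{2}=0$, which is false. So $z=s$, $d=n-s$ and $\tau=s+4$, and the three terms of $G(s)$ are attained: $\dim E_Z=\binom{s+1}{2}$, $\dim L=ds$ and $\dim T=3$. The space $\{M\in S_n:M|_{Z\times Z}\in T\}$ contains $E$ and has the same dimension, so it equals $E$. It remains to identify the net $T$.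

By \eqref{eq:codim}, $X$ has codimension $2$ in $\mathbb{P}(Z)$. Since $T\subset I_2(X)$ and $\dim I_2(X)\le3$ by Lemma~\ref{lem:quadrics}, we have $T=I_2(X)$, and Lemma~\ref{lem:scroll} applies. Suppose that the forms of $T$ involve only four variables, so that they all kill a subspace $W\subset Z$ of codimension $4$. For regular $M$, the map $M|_Z$ has rank $\tau=s+4$, and restriction $(\mathbb{K}^n)^*\to Z^*$ has kernel of dimension $s$, so $q=M|_{Z\times Z}$ has rank at least $4$. Hence $\ker q=W$ and $\ker M\subset W$ for all regular $M$, which contradicts $W\neq Z$. So $T$ is $N_5\oplus0$ or $N_6\oplus0$, the latter only if $d\ge6$, and $E$ is congruent to $\mathcal{B}_s$ or $\mathcal{B}'_s$.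
\end{proof}

\begin{thebibliography}{9}

\bibitem{EH}
Eisenbud and Harris, \emph{On varieties of minimal degree (a centennial account)}, Proc. Symp. Pure Math. 46 (1987).

\bibitem{Mokhtar}
Ahmad Mokhtar, \emph{Fano schemes of symmetric matrices of bounded rank}, arXiv:2310.07025 (2023).

\end{thebibliography}
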